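# Squares of high-girth graphs and the limits of sparse bushes

All graphs are finite and simple.

## 1. Rook moves on a board

Take the nine cells of a $3\times3$ board and join two cells when a rook can move from one to the other, that is, when they share a row or a column. Each cell has four neighbors, so there are $9\cdot 4/2=18$ edges. We want to describe this graph by a shallow tree whose leaves are the cells, together with a few annotations.

The flat description has a root and nine leaves below it. At the root we write the default answer "no", and for each of the 18 adjacent pairs we draw an exceptional arc between the two leaves, marked "yes".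

A better description inserts one node for each row between the root and the leaves. At each row node we write "yes", at the root "no", and we draw an arc marked "yes" between any two cells of the same column. To decide whether two cells are adjacent, look for the deepest annotation that concerns both of them: an arc between the two cells if there is one, otherwise what is written at their lowest common ancestor. Now 9 arcs suffice, because the row adjacencies have been absorbed by the tree.

We could also write "yes" at the root and draw arcs marked "no" between cells that differ in both row and column. This again takes $9\cdot4/2=18$ arcs.

Now replace $3$ by a large $n$ and ask how complicated the picture "tree plus arcs" is as a graph. In the second description a column is a set of $n$ leaves pairwise joined by arcs, so it is a $K_n$. In the third description the same happens to the diagonal. Allow also arcs between row nodes, where an arc between the nodes of rows $i$ and $j$ overrides the root for all pairs with one cell in row $i$ and one in row $j$, unless a leaf arc overrides it in turn. This does not help. Suppose the root says "no". Every pair of cells in one column needs a "yes" from an arc at row level or at leaf level. Color each pair by the level of its deepest arc. By Ramsey's theorem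 for two colors, if $n$ is large there are $t$ cells all of whose pairs use the same level, and their ancestors at that level form a $K_t$. If the root says "yes", do the same with the diagonal.

So the tree that groups by rows always produces large cliques. Another tree might do better. Also, the board is only one example; we are interested in graphs that are simple in a precise sense, namely definable by first-order logic in sparse graphs. Can such a graph always be described by a shallow tree with arcs in such a way that the whole picture is sparse? We first make the words precise.

## 2. Sparsity, transductions, bushes

**Definition (shallow minors, sparsity).** A graph $H$ is a *depth-$d$ minor* of $G$ if $H$ can be obtained from a subgraph of $G$ by contracting mutually disjoint connected subgraphs of radius at most $d$. These subgraphs are called the *branch sets*. A class $\mathcal C$ is *nowhere dense* if for every $d\in\mathbb N$ there is a bound $t(d)\in\mathbb N$ on the size of a complete graph that is a depth-$d$ minor of a graph in $\mathcal C$. It has *bounded expansion* if for every $d\in\mathbb N$ there is a bound $c(d)\in\mathbb N$ on the average degree of depth-$d$ minors of graphs in $\mathcal C$.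

Since $K_s$ has average degree $s-1$, bounded expansion implies nowhere dense. A depth-$0$ minor is a subgraph. As an example, let $K_n^{(1)}$ be $K_n$ with every edge subdivided once. It contains no triangle, but it has $K_n$ as a depth-1 minor: the $i$-th branch set is $v_i$ together with the subdivision vertices of the edges $v_iv_j$, $j>i$. So $\{K_n^{(1)}:n\ge1\}$ is not nowhere dense.

**Definition (transductions).** An *FO transduction* $T$ does three things. It colors the vertices of a graph with a fixed finite set of unary predicates; it defines a new edge relation by a fixed first-order formula $\varphi(x,y)$, symmetric and irreflexive, over the colored graph; and it takes an induced subgraph. $T(\mathcal C)$ is the class of all graphs obtained in this way from graphs of $\mathcal C$. A class $\mathcal D$ has *structurally bounded expansion* (is *structurally nowhere dense*) if $\mathcal D\subseteq T(\mathcal C)$ for some FO transduction $T$ and some class $\mathcal C$ of bounded expansion (some nowhere dense class $\mathcal C$).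

Our main transduction is a restricted square. For a bipartite graph $H$ with fixed bipartition $(A,B)$, call the vertices of $A$ *points* and those of $B$ *lines*. Let $P(H)$ be the graph on $A$ in which distinct $a,a'$ are adjacent if and only if they have a common neighbor in $B$, that is, if they are *collinear*. It is obtained from $H$ with
$$\varphi(x,y)\;=\;x\ne y\wedge\exists z\,(E(x,z)\wedge E(z,y)),$$
by restricting to $A$. The rook graph is $P(H)$ for the incidence graph $H$ of cells with rows and columns; this $H$ is $K_{n,n}$ with each edge subdivided once.

**Definition (bush).** A *bush* $\mathbf B$ consists of a rooted tree, info arcs, labels and a decision function, as follows. The leaves of the tree form the vertex set of a graph $G(\mathbf B)$. Each *info arc* joins two nodes of the same depth. Every node carries an *info loop*, an info arc joining it to itself, and any two nodes (including a node and itself) are joined by at most one info arc. Each leaf and each info arc, including each loop, carries exactly one label from a finite set. For distinct leaves $u,v$ with labels $\alpha,\beta$, let $\mu$ be the label of the lowest (deepest) info arc joining an ancestor of $u$ with an ancestor of $v$, where a node counts as its own ancestor. Then $uv$ is an edge of $G(\mathbf B)$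 if and only if $f_{\mathbf B}(\alpha,\beta,\mu)=1$, where $f_{\mathbf B}$ takes values in $\{0,1\}$.

The lowest arc exists because the root carries a loop, and it is unique because at each depth there is at most one arc between the ancestor of $u$ and the ancestor of $v$. Since $uv$ is an unordered pair, we take $f_{\mathbf B}$ symmetric in $\alpha,\beta$. The depth of a node is its distance from the root; the *depth* of the bush is the largest depth of a node. We say that $\mathbf B$ *represents* $G(\mathbf B)$. The *Gaifman graph* of $\mathbf B$ has the nodes as vertices, and its edges are the (non-loop) info arcs and the parent–child edges.

The three descriptions of the rook graph are bushes with one leaf label and arc labels "yes" and "no"; loops that are never consulted, such as those at leaves, get an arbitrary label. For a bush with no non-loop arcs at all, take a root with loop "no", inner nodes with loop "yes" below it, and $k$ leaves below each inner node. It represents a disjoint union of copies of $K_k$, and its Gaifman graph is a tree.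

**Known theorem (bounded expansion case).** A class $\mathcal D$ has structurally bounded expansion if and only if there are $d,\ell\in\mathbb N$ such that every $G\in\mathcal D$ has a representing bush $B_G$ of depth at most $d$ with at most $\ell$ labels, and the class of Gaifman graphs of $\{B_G:G\in\mathcal D\}$ has bounded expansion. Moreover, one label for the leaves and two labels for the info arcs suffice.

The question, posed in Jan Dreier, Jakub Gajarský, Sandra Kiefer, Michał Pilipczuk and Szymon Toruńczyk, "Treelike decompositions for transductions of sparse graphs", arXiv:2201.11082 (2022), is whether the analogue holds with "structurally nowhere dense" and "nowhere dense" in place of the two bounded expansion conditions. The answer is no: the "if" direction is true and the "only if" direction is false.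

To state this we fix notation. $R_d(t)$ is the $d$-color Ramsey number: every coloring of $E(K_{R_d(t)})$ with $d$ colors has a monochromatic $K_t$. For $t\ge2$ we have $R_d(t)\ge2$. For each $k\ge2$ fix a $k$-regular bipartite graph $H_k$ of girth at least $\max(8,k)$, with sides $A$ and $B$. Such graphs exist. By Erdős–Sachs (1963) there is a $k$-regular graph $G_0$ of girth at least $\max(8,k)$. Let $H_k$ be its bipartite double cover, with vertices $(u,0),(u,1)$ for $u\in V(G_0)$ and $(u,0)\sim(v,1)$ whenever $uv\in E(G_0)$. It is $k$-regular. A cycle of $H_k$ projects to a closed walk of $G_0$ of the same length that never backtracks, since vertices two apart on the cycle have the same second coordinate and are distinct. In this walk choose two positions carrying the same vertex with the part between them as short as possible. That part has length at least 3 (length 1 would be a loop, length 2 a backtrack), and it is a cycle of $G_0$. So the cycle of $H_k$ has length at least $\max(8,k)$.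

**Theorem 1.** (a) If every $G\in\mathcal D$ has a representing bush $B_G$ of depth $\le d$ with $\le\ell$ labels, and the Gaifman graphs of the $B_G$ form a nowhere dense class, then $\mathcal D$ is structurally nowhere dense.
(b) The converse is false: $\mathcal D_0=\{P(H_k):k\ge2\}$ is structurally nowhere dense, but has no such bushes, for any $d,\ell$.

**Theorem 2.** Let $d,\ell\ge1$, $t\ge2$. If $P(H_k)$ is represented by a bush of depth at most $d$ with at most $\ell$ leaf labels (and any number of arc labels) whose Gaifman graph has no $K_t$ subgraph, then $k<3(1+\ell)\,R_d(t)^d$.

**Theorem 3.** Let $\mathcal C$ be a class of graphs closed under subgraphs. The following are equivalent.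

1. $\mathcal C$ has bounded expansion.
2. For every FO transduction $T$ there are $d,\ell$ such that the graphs in $T(\mathcal C)$ have bushes of depth $\le d$ with $\le\ell$ labels, with Gaifman graphs forming a class of bounded expansion.
3. As 2, with "nowhere dense" in place of "of bounded expansion".
4. For every FO transduction $T$ there are $d,\ell,t$ such that every graph in $T(\mathcal C)$ has a bush of depth $\le d$ with $\le\ell$ leaf labels (any number of arc labels) and $K_t$-free Gaifman graph.

In particular, every monotone (that is, closed under subgraphs) nowhere dense class of unbounded expansion has an FO transduction violating the proposed analogue.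

## 3. Reading a bush with a first-order formula

Here we prove Theorem 1(a). A bush is almost a colored graph already. The only obstacle is that arcs carry labels, while a transduction can color only vertices; so we subdivide the arcs.

**Step 1: the colored graph.** Let $B=B_G$, with labels from a fixed set $\{1,\dots,\ell\}$. Build $B'$ from the Gaifman graph of $B$ by subdividing once every edge that comes from a non-loop info arc. Parent–child edges join consecutive depths and arcs join equal depths, so the two kinds never coincide. Color each new vertex with "subdivision" and the label of its arc. Color each node of $B$ with its depth and its loop label; color leaves also with "leaf" and the leaf label. Color the root also with the function $f_B$, which is one of finitely many functions $\{1,\dots,\ell\}^3\to\{0,1\}$.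

**Step 2: the uncolored graphs $B'$ form a nowhere dense class.** Let $\Gamma'$ arise from $\Gamma$ by subdividing some edges once, and let $K_s$, $s\ge4$, be a depth-$r$ minor of $\Gamma'$. We show that $K_s$ is a depth-$(r+1)$ minor of $\Gamma$; since the Gaifman graphs form a nowhere dense class, this bounds $s$ in terms of $r$.

Every branch set contains an original vertex. Otherwise, since subdivision vertices are pairwise non-adjacent, it is a single subdivision vertex, which has degree $2<s-1$ and cannot see all other branch sets.

Let $U_i$ be the set of original vertices in the $i$-th branch set. A path inside the branch set between two vertices of $U_i$ becomes, after dropping its subdivision vertices, a path of $\Gamma$ inside $U_i$ that is no longer. If the center of the branch set is original, this shows that $\Gamma[U_i]$ is connected with radius at most $r$. If the center is a subdivision vertex, it has a neighbor in the branch set, because the branch set is connected and has another vertex. This neighbor is original, and taken as the new center it shows that $\Gamma[U_i]$ is connected with radius at most $r+1$.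

Finally, take an edge of $\Gamma'$ between branch sets $i\ne j$. If both ends are original, it is an edge of $\Gamma$ between $U_i$ and $U_j$. Otherwise it is $wv$ with, say, $w$ a subdivision vertex in set $i$ and $v\in U_j$. Set $i$ is connected and has another vertex, so it contains a neighbor of $w$. That neighbor is not $v$, so it is the other neighbor $u$ of $w$, and $uv\in E(\Gamma)$ with $u\in U_i$. So contracting the disjoint graphs $\Gamma[U_i]$ gives $K_s$.

**Step 3: the formula.** Let $D_i$ be the depth-$i$ color. In $B'$ the parent of a node of depth $i$ is its unique neighbor with color $D_{i-1}$. Hence "$z$ is the ancestor of $x$ at depth $i$" is expressed by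
$$\mathrm{anc}_i(x,z)=\bigvee_{j=i}^{d}\exists y_i\cdots\exists y_j\Big(x=y_j\wedge z=y_i\wedge\bigwedge_{m=i}^{j}D_m(y_m)\wedge\bigwedge_{m=i+1}^{j}E(y_m,y_{m-1})\Big).$$
Let $\mathrm{arc}_{i,\mu}(x,y)$ say that there are $z,z'$ with $\mathrm{anc}_i(x,z)$ and $\mathrm{anc}_i(y,z')$ such that either $z=z'$ and $z$ has loop label $\mu$, or $z\ne z'$ and $z,z'$ have a common neighbor that is a subdivision vertex with label $\mu$. This expresses that the depth-$i$ ancestors of $x,y$ are joined by an arc labeled $\mu$. Let
$$\mathrm{low}_{i,\mu}(x,y)=\mathrm{arc}_{i,\mu}(x,y)\wedge\bigwedge_{j>i}\bigwedge_{\nu}\neg\,\mathrm{arc}_{j,\nu}(x,y),$$
with $j\le d$. Finally let $\varphi(x,y)$ say that $x\ne y$, that $x,y$ are leaves, and that for some $f,\alpha,\beta,\mu,i$ with $f(\alpha,\beta,\mu)=1$: the vertex colored $D_0$ has function color $f$, $x$ has leaf label $\alpha$, $y$ has leaf label $\beta$, and $\mathrm{low}_{i,\mu}(x,y)$. This is a finite disjunction. It is irreflexive, and it is symmetric because $\mathrm{arc}_{i,\mu}$ and each $f$ are. On the leaves it defines exactly the edges of $G(B)$. Taking the subgraph induced on the leaves proves Theorem 1(a). $\square$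

## 4. The class $\mathcal D_0$ comes from a nowhere dense class

The incidence graph of the $n\times n$ board has $K_n$ as a depth-2 minor: contract row $i$, column $i$ and all cells of row $i$ into the $i$-th branch set; sets $i\neq j$ touch where the cell $(i,j)$ meets column $j$. So boards do not come from a nowhere dense class in this way. The graphs $H_k$ do.

**Proposition 1.** $\mathcal C_0=\{H_k:k\ge2\}$ is nowhere dense. Hence $\mathcal D_0$ is structurally nowhere dense.

*Proof.* Let $K_s$, $s\ge3$, be a depth-$r$ minor of $H_k$. Three branch sets, with spanning trees of height at most $r$ from their centers, and three edges joining them in pairs contain a cycle of length at most $3\cdot2r+3$. The girth is at least $k$, so $k\le6r+3$. A branch set has at most $1+k+\dots+k^r\le(k+1)^r$ vertices, so at most $k(k+1)^r$ edges leave it. The other $s-1$ branch sets are all reached by such edges. Therefore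
$$s-1\le k(k+1)^r\le(6r+4)^{r+1},$$
which depends only on $r$. Since $P(H_k)$ is obtained from $H_k$ by the transduction of Section 2, $\mathcal D_0$ is structurally nowhere dense. $\square$

The average degree of $H_k$ is $k$, so $\mathcal C_0$ does not have bounded expansion and the known theorem does not apply to it.

## 5. Depth one by hand, and cliques hidden in a bush

Consider a bush of depth 1 with a single leaf label that represents $P(H_k)$. Its nodes are the root and the leaves, and the decision depends only on the arc label.

Suppose the root loop means "non-adjacent". Then any two collinear points must be joined by an arc between leaves. The $k$ points of one line, together with the root, form a $K_{k+1}$ in the Gaifman graph.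

Suppose the root loop means "adjacent". Then any two non-collinear points are joined by an arc. Take a point $a$, its $k$ lines $b_1,\dots,b_k$, and on each $b_i$ a point $x_i\ne a$. If $x_i,x_j$ with $i\ne j$ coincided or had a common line, a cycle of length 4 or 6 would appear in $H_k$, which has girth at least 8. So $x_1,\dots,x_k$ are pairwise non-collinear, and with the root they again form a $K_{k+1}$.

So the depth-1 case uses two configurations: the points of one line, and a set of points on different lines through a common point. For greater depth we need a version of the argument that works locally at a node. From here until the end of Section 9 we fix the following.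

**Setting.** $H$ is a bipartite graph with sides $A,B$, $B\ne\emptyset$; $\mathbf B$ is a bush representing $P(H)$, of depth at most $d\ge1$, whose Gaifman graph has no $K_t$, $t\ge2$; and $R=R_d(t)\ge2$. $L\subseteq A$ is a set of leaves all carrying the same label $\lambda$. A node $q$ is of *type E* if its loop label $\mu$ has $f_{\mathbf B}(\lambda,\lambda,\mu)=1$, and of *type N* if this value is $0$. For $X\subseteq L$ and a node $c$, $X_c$ is the set of elements of $X$ below or equal to $c$. An *inner node* is a node that is not a leaf. A *$q$-transversal* is a subset of $L$ whose elements lie below pairwise distinct children of $q$ (a leaf counts as below itself).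

On the board with the row tree, let $q$ be the root: each column and the diagonal are $q$-transversals. The next lemma is the argument of Section 1 in general form.

**Lemma 1.** If $q$ is of type N, every $q$-transversal that is a clique of $P(H)$ has fewer than $R$ elements. If $q$ is of type E, every $q$-transversal that is independent in $P(H)$ has fewer than $R$ elements.

*Proof.* Let $u,v\in L$ lie below distinct children of $q$. The loop at $q$ joins an ancestor of $u$ with an ancestor of $v$. So the lowest arc joining ancestors of $u$ and $v$ is either this loop, or an arc at some depth $i>\operatorname{depth}(q)$, which joins the depth-$i$ ancestors of $u$ and $v$; these are distinct, since $u,v$ are below distinct children of $q$. In the first case, $uv$ is an edge if and only if $q$ is of type E.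

Let $S$ be a transversal as in the lemma. Its pairs behave contrary to the type of $q$, so the second case holds for all of them. Color each pair of $S$ by the depth $i\in\{1,\dots,d\}$ of its lowest arc. If $|S|\ge R$, there are $t$ elements all of whose pairs have the same color $i$. Their depth-$i$ ancestors are $t$ distinct nodes, pairwise joined by arcs, which is a $K_t$ in the Gaifman graph. This is a contradiction. $\square$

## 6. Following one line, and where it scatters

The first thing to try is to follow one line down the tree. Let $X=N(b)\cap L$ for a line $b$; this is a clique of $P(H)$. At a node $q$ of type N with $X$ below it, Lemma 1 says that $X$ meets fewer than $R$ of the sets below the children of $q$, so some child $c$ keeps $|X_c|\ge|X|/(R-1)$. If all nodes on the way are of type N, then after at most $d$ steps we reach a leaf, which holds at most one point. So $|X|\le(R-1)^d$, and $k$ would be bounded.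

The argument stops at the first node of type E. There Lemma 1 says nothing about cliques, and a line may be scattered completely. The disjoint union of copies of $K_k$ in Section 2 shows this: it is $P(H)$ for a disjoint union of stars $K_{1,k}$, the Gaifman graph of its bush is a tree, and below an E-node each line breaks into single points. That example has only one line through each point, whereas in $H_k$ there are many, and at E-nodes we should use them. But following an independent set down the tree, such as the $x_i$ of Section 5, fails at N-nodes by the same reasoning. We need one quantity that survives both kinds of nodes. It will be the density of incidences between points of $X$ and lines, where the lines are paid for.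

**Definition (incidence density).** For $X\subseteq A$ let
$$\delta(X)=\max\frac{e(H[X'\cup B'])}{|X'|+|B'|}\quad\text{over } X'\subseteq X,\ B'\subseteq B,\ X'\cup B'\ne\emptyset.$$

If $|X|\le1$, then $\delta(X)<1$: with $X'=\emptyset$ the ratio is $0$, and with $|X'|=1$ it is at most $|B'|/(1+|B'|)$. Always $\delta(X)\ge0$. For a disjoint union of stars $K_{1,k}$ centered at lines we have $\delta(A)<1$, because every subgraph is a forest; so this density does not see the example above. For $H_k$ it is large: $\delta(A)\ge k|A|/(|A|+|B|)=k/2$.

The density passes to a child whenever each line meets few children.

**Lemma 2.** Let $X\subseteq L$ lie below an inner node $q$. Let $F$ be a subgraph of $H$ with vertex set $X'\cup B'\ne\emptyset$, $X'\subseteq X$, $B'\subseteq B$, and let $M\ge1$ be such that for each $b\in B'$ the set $N_F(b)$ meets $X_c$ for at most $M$ children $c$ of $q$. Then some child $c$ has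
$$\delta(X_c)\ge\frac{e(F)}{M|V(F)|}.$$

*Proof.* If $e(F)=0$, any child will do. Let $e(F)>0$ and write $\rho=e(F)/(M|V(F)|)$. For a child $c$ let $X'_c=X'\cap X_c$ and $B'_c=\{b\in B':N_F(b)\cap X'_c\ne\emptyset\}$. Each point of $X'$ is below exactly one child, and each line of $B'$ belongs to at most $M$ of the sets $B'_c$, so
$$\sum_c\big(|X'_c|+|B'_c|\big)\le|X'|+M|B'|\le M|V(F)|.$$
Each edge of $F$ joins $X'_c$ to $B'_c$ for exactly one $c$, so the numbers $e_c$ of edges of $F$ between $X'_c$ and $B'_c$ sum to $e(F)$. If $e_c<\rho(|X'_c|+|B'_c|)$ held for every $c$ with $X'_c\ne\emptyset$, summation over these $c$ (there is at least one, and the others have $e_c=0$) would give $e(F)<\rho M|V(F)|=e(F)$. So some $c$ with $X'_c\ne\emptyset$ has $e_c\ge\rho(|X'_c|+|B'_c|)$, hence $\delta(X_c)\ge\rho$. $\square$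

**Lemma 3 (N-nodes).** If $q$ is an inner node of type N and $X\subseteq L$ lies below $q$, some child $c$ has $\delta(X_c)\ge\delta(X)/R$.

*Proof.* Let $F=H[X'\cup B']$ attain $\delta(X)$. For $b\in B'$ the set $N_F(b)$ is a clique in $P(H)$. Choosing one element from each set $X_c$ that it meets gives a $q$-transversal that is a clique, so by Lemma 1 it meets fewer than $R$ of these sets. Apply Lemma 2 with $M=R$. $\square$

## 7. Lines through a point at an E-node

At an E-node a line may meet many children, but in Section 5 we saw that several lines through one point $a$ cannot all do so in different places. König's theorem makes this usable: in a bipartite graph the largest size of a matching equals the smallest size of a vertex cover.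

**Lemma 4 (E-nodes, girth $\ge8$).** Suppose $H$ has girth at least $8$. If $q$ is an inner node of type E and $X\subseteq L$ lies below $q$, some child $c$ has $\delta(X_c)\ge\delta(X)/R-1$.

*Proof.* Let $F=H[X'\cup B']$ attain $\delta(X)$.

**Step 1: matchings give independent transversals.** For $a\in X'$ let $J_a$ be the bipartite graph between $N_F(a)$ and the children of $q$ in which $b\sim c$ if and only if $N_F(b)\setminus\{a\}$ meets $X_c$. Let $b_1c_1,\dots,b_sc_s$ be a matching in $J_a$. Pick $x_i\in(N_F(b_i)\setminus\{a\})\cap X_{c_i}$. The $c_i$ are distinct, so $\{x_1,\dots,x_s\}$ is a $q$-transversal with $s$ elements. It is independent in $P(H)$. Indeed, let $b$ be a common neighbor of $x_i,x_j$, $i\ne j$. If $b=b_i$, then $a\,b_i\,x_j\,b_j$ is a 4-cycle; the case $b=b_j$ is symmetric. If $b\ne b_i,b_j$, then $a\,b_i\,x_i\,b\,x_j\,b_j$ is a 6-cycle. Both contradict girth at least $8$. Since $q$ is of type E, Lemma 1 gives $s<R$.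

**Step 2: a small cover.** By König's theorem $J_a$ has a vertex cover $Z_a\cup C_a$ of size at most $R-1$, with $Z_a$ a set of lines and $C_a$ a set of children. If $b\in N_F(a)\setminus Z_a$, then every edge of $J_a$ at $b$ is covered by $C_a$, which means that all of $N_F(b)\setminus\{a\}$ lies below children in $C_a$.

**Step 3: delete the exceptional incidences.** Delete from $F$, for every $a\in X'$, all edges $ab$ with $b\in Z_a$. This gives $F'$ on the same vertex set with
$$e(F')\ge e(F)-(R-1)|X'|\ge e(F)-R|V(F)|.$$
If a line $b$ is not isolated in $F'$, there is a point $a\in N_F(b)$ with $b\notin Z_a$. By Step 2, $N_F(b)$ meets $X_c$ for at most $|C_a|+1\le R$ children $c$; the extra one is for $a$ itself. Since $N_{F'}(b)\subseteq N_F(b)$, Lemma 2 applies to $F'$ with $M=R$, and some child $c$ has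
$$\delta(X_c)\ge\frac{e(F')}{R|V(F)|}\ge\frac{\delta(X)-R}{R}.\qquad\square$$

Only one incidence that survives is needed to control a whole line: as soon as one of its points $a$ does not regard $b$ as exceptional, $b$ itself meets at most $R$ children.

## 8. Descent to a leaf

**Lemma 5 (descent).** Suppose that for some $K\ge2$, for every inner node $q$ and every $X\subseteq L$ below $q$, some child $c$ of $q$ satisfies $\delta(X_c)\ge\delta(X)/K-1$. Then $\delta(L)<3K^d$.

*Proof.* Start at the root with $X=L$ and go to such a child repeatedly, replacing $X$ by $X_c$, until a leaf is reached after $j\le d$ steps. Let $x_0=\delta(L),x_1,\dots,x_j$ be the densities along the way. Then $x_i\le K(x_{i+1}+1)$ for $i<j$. A leaf carries at most one element of $L$, so $x_j<1$. Unrolling,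
$$x_0\le(K+K^2+\dots+K^j)+K^jx_j<(K+\dots+K^j)+K^j\le3K^j\le3K^d,$$
where we used $K+\dots+K^j=\frac{K}{K-1}(K^j-1)\le2K^j$ for $K\ge2$. $\square$

**Proof of Theorem 2.** Let $H=H_k$ and take a bush as in the theorem. Let $L$ be a largest class of leaves with the same label, so $|L|\ge|A|/\ell$. By regularity $|B|=|A|\le\ell|L|$. The number of edges between $L$ and $B$ is $k|L|$, hence
$$\delta(L)\ge\frac{k|L|}{|L|+|B|}\ge\frac{k}{1+\ell}.$$
By Lemma 3 (which gives more than needed) and Lemma 4, the hypothesis of Lemma 5 holds with $K=R=R_d(t)$. So $k/(1+\ell)<3R_d(t)^d$. $\square$

The arc labels were used only through the types E and N, so their number plays no role.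

**Proof of Theorem 1(b).** By Proposition 1, $\mathcal D_0$ is structurally nowhere dense. Suppose it had bushes of depth at most $d$ with at most $\ell$ labels whose Gaifman graphs form a nowhere dense class; we may assume $d\ge1$. Nowhere denseness at depth $0$ gives a fixed $t\ge2$ such that none of the Gaifman graphs has $K_t$ as a subgraph. Theorem 2 then bounds $k$ by a constant for all $k\ge2$ simultaneously, a contradiction. $\square$

So the analogue of the known theorem does not hold for structurally nowhere dense classes. The proof of (b) used less than nowhere denseness of the Gaifman graphs: bounded clique number was enough, with any number of arc labels.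

**Remark (quantitative form).** Let $\omega$ be the clique number of the Gaifman graph of a depth-$d$ bush with $\ell$ leaf labels for $P(H_k)$, with $d\ge1$, and apply Theorem 2 with $t=\omega+1$. For $d=1$ we have $R_1(t)=t$, so $\omega+1>\frac{k}{3(1+\ell)}$. For $d\ge2$ we have $R_d(t)\le d^{dt}$. To see this, start with $d^{m-1}$ vertices, where $m=d(t-2)+2$. Repeatedly pick a vertex and keep only its neighbors in its most frequent color. From $d^j$ vertices at least $\lceil(d^j-1)/d\rceil=d^{j-1}$ remain, so $m$ vertices can be picked. Among the first $m-1=d(t-2)+1$ of them, $t-1$ have the same most frequent color, and with the last one they form a monochromatic $K_t$. Since $m-1\le dt$, the bound follows. Hence $k/(3(1+\ell))<d^{d^2(\omega+1)}$, that is,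
$$\omega+1>\frac{\log\big(k/(3(1+\ell))\big)}{d^2\log d}.$$
For $d=1$ and fixed $\ell$ the bound is optimal up to a constant factor. The flat bush, with one leaf label, root loop "no" and one arc per edge, has clique number at most $k+1$. Indeed, three pairwise collinear points of $H_k$ lie on a common line, since otherwise their three connecting lines are distinct and give a 6-cycle. As two points have at most one common line, a clique of $P(H_k)$ lies on a single line and has at most $k$ points; the root adds one.

## 9. Allowing 6-cycles

For Theorem 3 we must find bad transductions in an arbitrary monotone class of unbounded expansion. There we will be able to get $C_4$-free incidence graphs of large average degree, but no control of 6-cycles. Lemma 4 used the absence of 6-cycles to make the $x_i$ non-collinear, and its conclusion is false for $C_4$-free graphs in general. Let $H$ be the incidence graph of a projective plane of prime order $p$. It is $(p+1)$-regular and $C_4$-free, but any two points are collinear. So $P(H)$ is complete and is represented by a root with loop "yes" and all points as children, with no non-loop arcs. The Gaifman graph is a star, while $\delta(A)\ge(p+1)/2$ and every leaf has density less than $1$. Some further hypothesis is needed, and in a nowhere dense class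 we can forbid shallow subdivisions of large cliques.

We recall two textbook facts. By the Kővári–Sós–Turán theorem, for fixed $s$ a bipartite graph with sides of size at most $r$ and without $K_{s,s}$ has at most $\eta r^2$ edges, where $\eta>0$ is any prescribed constant and $r$ is large enough in terms of $\eta,s$. By Ramsey's theorem, a large enough graph contains an independent set or a clique of prescribed sizes. The *1-subdivision* of a graph is obtained by subdividing every edge once.

**Lemma 6.** For all $R,s\ge2$ there is $K=K(R,s)\ge R$ such that the following holds. In the setting of Section 5 with $R=R_d(t)$, suppose $H$ is $C_4$-free and contains neither the 1-subdivision of $K_s$ nor the 1-subdivision of $K_{s,s}$ as a subgraph. If $q$ is an inner node of type E and $X\subseteq L$ lies below $q$, then some child $c$ of $q$ has $\delta(X_c)\ge\delta(X)/K-1$.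

*Proof.* Choose $\eta>0$ and $r=r(R,s)\ge2$ such that every $K_{s,s}$-free bipartite graph with sides of size at most $r$ has at most $\eta r^2$ edges and
$$\eta+\frac2r<\frac1{R^2}.\tag{1}$$
For instance, take $\eta=1/(2R^2)$ and $r>4R^2$ large. Let $M_0=M_0(R,s)\ge2$ be such that every graph on at least $M_0$ vertices contains an independent set of size $R$ or a clique of size $rs^2$. Put $K=\max(R,M_0)$. As $H$ is $C_4$-free, two distinct points lie on at most one common line, and two distinct lines share at most one point.

**Step 1: find fewer than $R$ lines that cover all of $X$ except a part $X^1$ in which every line meets fewer than $r$ children.** Proceed greedily, starting with all points of $X$ remaining. While some line has remaining points below at least $r$ distinct children of $q$, choose such a line $b_i$ and a set $S_i$ of $r$ remaining points of $N(b_i)$ below distinct children. Then remove all points of $N(b_i)$. The lines $b_i$ are distinct, because $b_i$ has no remaining points after its round, and the sets $S_i$ are disjoint.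

Suppose this runs for $R$ rounds. Fix $i<j$ and call a pair $(y,y')\in S_i\times S_j$ *bad* if $y,y'$ lie below the same child or are collinear. We count the bad pairs.

- At most $r$ pairs lie below the same child, since the elements of $S_i$, and likewise those of $S_j$, lie below distinct children.
- At most one point of $S_i$ lies on $b_j$, and it is in at most $r$ pairs.
- Consider the remaining collinear pairs $(y,y')$, with $y\notin N(b_j)$, and their common line $b(y,y')$. By construction $S_j\cap N(b_i)=\emptyset$, so $y'\notin N(b_i)$ and $b(y,y')\ne b_i$; also $b(y,y')\ne b_j$. Different pairs have different lines, because a line other than $b_i$ contains at most one point of $S_i$ and a line other than $b_j$ at most one point of $S_j$. So a $K_{s,s}$ in the bipartite graph of these pairs would give a 1-subdivision of $K_{s,s}$ in $H$. Hence there are at most $\eta r^2$ such pairs.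

So at most $(\eta+\frac2r)r^2<r^2/R^2$ pairs of $S_i\times S_j$ are bad, by (1). Choose $y_i\in S_i$ for $i\le R$ uniformly and independently. The expected number of bad pairs among them is less than $\binom R2/R^2<1$. So some choice has no bad pair, and it is an independent $q$-transversal of size $R$. This contradicts Lemma 1.

Hence the process stops after fewer than $R$ rounds. Let $\Lambda$ be the set of chosen lines, $|\Lambda|<R$, and $X^1=X\setminus\bigcup_{b\in\Lambda}N(b)$.

**Step 2: show that $X^1$ meets fewer than $M_0$ children.** Otherwise pick a $q$-transversal $Y\subseteq X^1$ with $|Y|\ge M_0$. By Step 1 every line contains fewer than $r$ points of $Y$. By Lemma 1, $Y$ has no independent subset of size $R$ in $P(H)$, so it contains a clique $Q$ of $P(H)$ with $|Q|=rs^2$. Choose points of $Q$ one at a time so that no three lie on a common line. When $1\le j<s$ points are chosen, the points of $Q$ that are already chosen or lie on one of the at most $\binom j2$ lines through two chosen points number at most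
$$j+\tbinom j2 r\le\tfrac r2j+\tfrac r2j(j-1)=\tfrac r2j^2<rs^2,$$
using $r\ge2$. So the choice can be continued to $s$ points. Any two of them are collinear, and their $\binom s2$ lines are pairwise distinct, since a line carrying two different pairs would contain three chosen points. This is a 1-subdivision of $K_s$ in $H$, a contradiction.

**Step 3: delete few incidences and pass to a child.** Let $\Gamma$ be the set of children of $q$ met by $X^1$, so $|\Gamma|<M_0$. Let $F=H[X'\cup B']$ attain $\delta(X)$, and let $W=X'\setminus\bigcup_{c\in\Gamma}X_c$. No point of $W$ is in $X^1$, so $W\subseteq\bigcup_{b\in\Lambda}N(b)$. At most $|\Lambda||W|\le R|X'|$ edges of $F$ join $W$ to $\Lambda$. A line $b\notin\Lambda$ has at most one point in common with each line of $\Lambda$, so it has at most $R$ neighbors in $W$; thus at most $R|B'|$ edges of $F$ join $W$ to $B'\setminus\Lambda$. Delete all these edges. The resulting $F'$ on the same vertex set has $e(F')\ge e(F)-R|V(F)|$, and all its edges end in $\bigcup_{c\in\Gamma}X_c$. Hence each line meets, in $F'$, at most $|\Gamma|\le M_0$ children, and Lemma 2 with $M=M_0$ gives a child $c$ with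
$$\delta(X_c)\ge\frac{\delta(X)-R}{M_0}.$$
If $\delta(X)\ge K$, then $\delta(X)-R\ge\delta(X)-K\ge0$ and $M_0\le K$, so $\delta(X_c)\ge(\delta(X)-K)/K$. If $\delta(X)<K$, this holds because the right side is negative and $\delta(X_c)\ge0$. $\square$

## 10. Monotone classes of unbounded expansion

We prove Theorem 3. Three implications are short.

**Proof of (1)⇒(2).** $T(\mathcal C)$ has structurally bounded expansion, so the known theorem of Section 2 applies. $\square$

**Proof of (2)⇒(3).** Bounded expansion implies nowhere dense. $\square$

**Proof of (3)⇒(4).** Nowhere denseness at depth $0$ bounds the clique subgraphs of the Gaifman graphs. $\square$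

It remains to prove (4)⇒(1). Write $H^{(p)}$ for the graph obtained from $H$ by subdividing every edge exactly $p$ times. We use three theorems from the literature.

**Fact A** (Nešetřil and Ossona de Mendez, *On nowhere dense graphs*, European J. Combin. 2011; also the book *Sparsity*). If $\mathcal C$ is not nowhere dense, there is $r$ such that for every $n$ some subdivision of $K_n$ with at most $2r$ subdivision vertices per edge is a subgraph of a member of $\mathcal C$.

**Fact B** (Dvořák; see Nešetřil–Ossona de Mendez, *Sparsity*, Ch. 4). If $\mathcal C$ does not have bounded expansion, there is $r$ such that graphs $M$ of arbitrarily large average degree have a subdivision with at most $2r$ subdivision vertices per edge that is a subgraph of a member of $\mathcal C$.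

**Fact C** (Kühn and Osthus, *Every graph of sufficiently large average degree contains a $C_4$-free subgraph of large average degree*, Combinatorica 24 (2004)). For every $m$ there is $m'$ such that every graph of average degree at least $m'$ contains a $C_4$-free subgraph of average degree at least $m$.

**Step 1: a transduction that undoes subdivision and squares.** For fixed $p$ let $T_p$ be the transduction that, on $H^{(p)}$ with $H$ bipartite with sides $A,B$, colors $A$, $B$ and the set $S$ of subdivision vertices, makes distinct $x,y$ adjacent if and only if there is $z\in B$ joined to each of $x$ and $y$ by a path of length $p+1$ with all interior vertices in $S$, and restricts to $A$. For fixed $p$ this is first-order. A path from a point to a line with all interior vertices in $S$ cannot leave the subdivided edge on which it starts before that edge ends, since subdivision vertices have degree 2; so it is exactly a subdivided edge of $H$. Hence $H^{(p)}\in\mathcal C$ implies $P(H)\in T_p(\mathcal C)$.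

Now let $\mathcal C$ be closed under subgraphs and not of bounded expansion. We show that (4) fails.

**Step 2: the case that $\mathcal C$ is not nowhere dense.** Take $r$ from Fact A. By monotonicity the subdivisions themselves belong to $\mathcal C$. For given $n$ take such a subdivision of $K_N$ with $N=R_{2r+1}(n)$ and color each edge of $K_N$ by its number of subdivision vertices. A monochromatic $K_n$ gives $K_n^{(p)}\in\mathcal C$ for some $p=p(n)\le2r$. By the pigeonhole principle one value $p$ occurs for infinitely many $n$, and then by monotonicity $K_n^{(p)}\in\mathcal C$ for all $n$. Every graph $H$ is a subgraph of a complete graph, so $H^{(p)}\in\mathcal C$ for all $H$. Hence $P(H_k)\in T_p(\mathcal C)$ for all $k\ge2$. If (4) held for $T_p$ with some $d,\ell,t$, where we may assume $d,\ell\ge1$ and $t\ge2$, Theorem 2 would bound $k$. So (4) fails for $T_p$.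

**Step 3: the case that $\mathcal C$ is nowhere dense; finding $C_4$-free incidence graphs.** Let $t_{\mathcal C}(\cdot)$ be the bounds on clique minors. Take $r$ from Fact B. In a graph $M$ as in Fact B keep only the edges with the most frequent number of subdivision vertices; this loses a factor of at most $2r+1$ in the average degree. By the pigeonhole principle over $p\le2r$ and by monotonicity, there is one $p$ such that $M^{(p)}\in\mathcal C$ for graphs $M$ of arbitrarily large average degree. Each graph has a bipartite subgraph with at least half of its edges. Applying Fact C to these bipartite subgraphs and monotonicity once more, we get for every $m$ a $C_4$-free bipartite graph $H$ of average degree at least $m$ with $H^{(p)}\in\mathcal C$. Fix this $p$.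

**Step 4: these graphs satisfy the hypotheses of Lemma 6.** Let $s=t_{\mathcal C}(2p+2)+1$; we may assume $s\ge2$. We claim that $H$ contains neither the 1-subdivision of $K_s$ nor that of $K_{s,s}$. Otherwise $H^{(p)}$ contains $K_s^{(2p+1)}$ or $K_{s,s}^{(2p+1)}$, since a path of two edges of $H$ becomes a path of $2p+2$ edges with $2p+1$ interior vertices. Each of these has $K_s$ as a depth-$(2p+2)$ minor.

- For $K_s^{(2p+1)}$ with branch vertices $v_1,\dots,v_s$, the $i$-th branch set is $v_i$ with the interior vertices of the paths to $v_j$, $j>i$. Its radius is at most $2p+1$, and for $i<j$ the last edge of the path from $v_i$ to $v_j$ joins sets $i$ and $j$.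
- For $K_{s,s}^{(2p+1)}$ with sides $\{x_i\},\{y_i\}$, the $i$-th branch set is $x_i$, $y_i$ and the interior vertices of all paths from $x_i$ to $y_1,\dots,y_s$. These sets are disjoint, each has radius at most $2p+2$ from $x_i$, and for $i\ne j$ the last edge of the path from $x_i$ to $y_j$ joins sets $i$ and $j$.

As $H^{(p)}\in\mathcal C$, this contradicts the choice of $s$.

**Step 5: contradiction by descent.** Suppose (4) holds for $T_p$ with some $d,\ell,t$, where we may assume $d,\ell\ge1$ and $t\ge2$. Put $R=R_d(t)$ and $K=K(R,s)$ from Lemma 6. For given $m\geq 1$ take $H$ from Step 3 with average degree at least $m$. Since $P(H)\in T_p(\mathcal C)$, it has a bush as in (4). Every edge of $H$ has exactly one end in $A$, so some class $L\subseteq A$ of equally labeled leaves is incident with at least $e(H)/\ell$ edges of $H$. Hence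
$$\delta(L)\ge\frac{e(H)}{\ell\,|V(H)|}\ge\frac{m}{2\ell}.$$
At N-nodes Lemma 3 gives a child with $\delta(X_c)\ge\delta(X)/R\ge\delta(X)/K-1$, since $K\ge R$. At E-nodes Lemma 6 gives $\delta(X_c)\ge\delta(X)/K-1$. As $K\ge R\ge2$, Lemma 5 yields $m/(2\ell)<3K^d$. But $K,d,\ell$ do not depend on $m$, and $m$ is arbitrary. So (4) fails for $T_p$.

This proves (4)⇒(1), and Theorem 3. For the final sentence of the theorem, let $\mathcal C$ be monotone, nowhere dense and of unbounded expansion. By (3)⇒(1), condition 3 fails for some FO transduction $T$. The class $T(\mathcal C)$ is structurally nowhere dense, and it has no bushes of bounded depth with boundedly many labels whose Gaifman graphs form a nowhere dense class. $\square$
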